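\title{The $V$-like Lodha--Moore group and its commutator subgroup are of type $\mathrm{F}_\infty$}

\begin{abstract}
Let $V(G)$ be the group of homeomorphisms of the Cantor set generated by Thompson's group $V$ and the Lodha--Moore group $G$. We prove that $V(G)$ and its commutator subgroup are of type $\mathrm F_\infty$, which settles a conjecture posed in a paper of Lodha and Zaremsky. The same holds for all nontrivial normal subgroups of $V(G)$, for the subgroups preserving the linear or the cyclic order of the Cantor set, and for the kernels of the abelianization map of $V(G)$ on these two subgroups. We identify $V(G)$ with a group of piecewise projective maps over $\mathbb Z[1/2]$ and let it act on a complex of marked partitions. The local structure of this complex is governed by triangulations of polygons whose edges are Farey edges over $\mathbb Z[1/2]$, which we analyze with the tree of $\mathrm{PGL}_2(\mathbb Q_2)$.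
\end{abstract}

\section{Introduction}

\subsection{The groups}
Let $\{0,1\}^{\mathbb N}$ be the Cantor set of infinite binary sequences and $\{0,1\}^{<\mathbb N}$ the set of finite binary words, the empty word included. Maps are composed from right to left. Define homeomorphisms $x$ and $y$ of $\{0,1\}^{\mathbb N}$ by
\[
\begin{array}{lll}
x(00\xi)=0\xi, & x(01\xi)=10\xi, & x(1\xi)=11\xi,\\[2pt]
y(00\xi)=0\,y(\xi), & y(01\xi)=10\,y^{-1}(\xi), & y(1\xi)=11\,y(\xi),\\[2pt]
y^{-1}(0\xi)=00\,y^{-1}(\xi), & y^{-1}(10\xi)=01\,y(\xi), & y^{-1}(11\xi)=1\,y^{-1}(\xi).
\end{array}
\]
The map $x$ rewrites a prefix and stops. The map $y$ performs the same rewriting and then starts again, as $y$ or as $y^{-1}$, on the rest of the sequence; the last six rules define $y$ and $y^{-1}$ by a joint recursion. For a word $s$ let $x_s$ act by $s\eta\mapsto s\,x(\eta)$ on the sequences beginning with $s$ and as the identity elsewhere, and define $y_s$ from $y$ in the same way. The (first) \emph{Lodha--Moore group} is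
\[
G=\langle\, x_s,\ y_t \mid s,t\in\{0,1\}^{<\mathbb N},\ t\text{ not of the form }0^n\text{ or }1^n\ (n\ge0)\,\rangle .
\]
A \emph{complete prefix code} is a finite set of words such that every infinite sequence begins with exactly one of them. Thompson's group $V$ consists of the homeomorphisms $u_i\eta\mapsto v_{\sigma(i)}\eta$, where $\{u_1,\dots,u_k\}$ and $\{v_1,\dots,v_k\}$ are complete prefix codes of the same size and $\sigma$ is a permutation. The \emph{$V$-like Lodha--Moore group} is
\[
V(G)=\langle V,G\rangle\le\mathrm{Homeo}(\{0,1\}^{\mathbb N}),\qquad N=[V(G),V(G)].
\]
It is known that $V(G)$ is finitely generated. We shall use the following known facts.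
\begin{itemize}
\item[(K1)] The abelianization of $V(G)$ is $\mathbb Z$.
\item[(K2)] The group $N$ is simple.
\item[(K3)] The group $V$ is simple and non-abelian, hence perfect.
\item[(K4)] The group $\langle x_s : s\in\{0,1\}^{<\mathbb N}\rangle$ is Thompson's group $F$, the group of those elements of $V$ that preserve the lexicographic order.
\end{itemize}
Facts (K2) and (K4) enter only in Theorem~\ref{thm:more}.

\subsection{The question and the results}
A group is \emph{of type $\mathrm F_n$} if it has a classifying space (a $K(\pi,1)$ complex) with finite $n$-skeleton, and \emph{of type $\mathrm F_\infty$} if it is of type $\mathrm F_n$ for all $n$. Type $\mathrm F_1$ is finite generation and type $\mathrm F_2$ is finite presentability; the higher properties continue this sequence. The conjecture that $V(G)$ and $N$ are both of type $\mathrm F_\infty$ was posed in \cite{LZ}.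

The two halves of the conjecture are different questions. Type $\mathrm F_n$ passes to subgroups of finite index, but $N$ is the kernel of a surjection $\chi\colon V(G)\to\mathbb Z$, and such kernels need not inherit anything: the kernel of the map from the free group on $a,b$ to $\mathbb Z$ with $a\mapsto1$, $b\mapsto0$ is free on the infinitely many elements $a^kba^{-k}$. There is, however, a simple mechanism that makes a kernel as good as the group. If a group acts on a complex with finitely many orbits of cells and $\chi$ maps every cell stabilizer onto $\mathbb Z$, then $\ker\chi$ has the same orbits as the whole group. In $V(G)$ we shall see that $\chi(y_s)=1$ for every word $s$, so elements with $\chi=1$ are available with arbitrarily small support, and one may hope to find one in every stabilizer. This suggests a positive answer, and it is how the proof goes.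

\begin{theorem}\label{thm:main}
The groups $V(G)$ and $N=[V(G),V(G)]$ are of type $\mathrm F_\infty$.
\end{theorem}

A triple of distinct points of $\{0,1\}^{\mathbb N}$ is \emph{positive} if some cyclic permutation of it is increasing in the lexicographic order; a bijection \emph{preserves the cyclic order} if it preserves positive triples.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Every nontrivial normal subgroup of $V(G)$ contains $N$ and is of type $\mathrm F_\infty$.
\item[(2)] Let $W_F\le W_T\le V(G)$ be the subgroups preserving the lexicographic linear order, respectively the induced cyclic order, of $\{0,1\}^{\mathbb N}$. Then $W_F=\langle x_s,y_s : s\in\{0,1\}^{<\mathbb N}\rangle$. Moreover $W_F$, $W_T$ and the kernels of the restrictions to them of the abelianization map $\chi\colon V(G)\to\mathbb Z$ are of type $\mathrm F_\infty$.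
\end{enumerate}
\end{theorem}

\subsection{Plan of the proof}
We let $V(G)$ act on a poset $P$ of partitions of the Cantor set into parametrized pieces, ordered by refinement, and extract from its contractible order complex highly connected subcomplexes with finitely many orbits of simplices. There are three difficulties.

First, for the conjugates of $y$ to lie in stabilizers, a piece must be parametrized only up to powers of $y$. It can then be cut in two in infinitely many ways, and different first cuts can lead to the same refinement (Example~\ref{ex:two-ways}). Sections~\ref{sec:model}--\ref{sec:flips} bring this ambiguity under control: in a projective model, where $y$ is the map $t\mapsto2t$, a refinement is a polygon, a way of producing it by successive cuts is a triangulation, and the possible first cuts form a path (Proposition~\ref{prop:K}). Second, the action on the order complex of $P$ has infinitely many orbits of edges even in bounded height, so only chains whose ends differ by an ``elementary'' refinement are kept. Third, for $N$ every simplex needs a stabilizing element with $\chi=1$, so we keep only chains that leave some piece uncut. Section~\ref{sec:poset}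 sets up $P$, Section~\ref{sec:Y} shows that discarding these chains costs little connectivity, Section~\ref{sec:links} shows that the same is true of bounding the number of pieces, and Sections~\ref{sec:proof} and~\ref{sec:B} prove the theorems.

\section{Topological tools}\label{sec:tools}

For $d\ge0$, a space is \emph{$d$-connected} if it is nonempty and $\pi_i=0$ for $0\le i\le d$; equivalently, it is nonempty and every map from $S^i$, $0\le i\le d$, extends over the disk. A subcomplex containing the $(d+1)$-skeleton of a $d$-connected complex is $d$-connected, by cellular approximation.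

\subsection*{Finiteness properties}
A group is of type $\mathrm F_n$ if and only if some, equivalently every, subgroup of finite index is. The group $\mathbb Z^r$ has a torus as classifying space. Hence, if a group contains $\mathbb Z^j$ with finite index, all its subgroups are of type $\mathrm F_\infty$, since each of them meets $\mathbb Z^j$ in a finitely generated free abelian subgroup of finite index. An action on a CW complex is \emph{rigid} if the stabilizer of each cell fixes the cell pointwise, and \emph{cocompact} if there are finitely many orbits of cells.

\begin{theorem}[Brown's criterion {\cite{Brown}, \cite[Theorem~7.3.1]{Geoghegan}}]\label{thm:brown}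
If a group acts rigidly and cocompactly on a $d$-connected CW complex with all cell stabilizers of type $\mathrm F_\infty$, then it is of type $\mathrm F_{d+1}$.
\end{theorem}

\subsection*{Posets}
The \emph{order complex} $|Q|$ of a poset $Q$ is the simplicial complex whose simplices are the finite nonempty chains of $Q$; reversing the order does not change it. The order complex of the poset of simplices of a simplicial complex is its barycentric subdivision. If $Q$ has a greatest element, $|Q|$ is a cone. If $Q$ is nonempty and \emph{directed} (any two elements have an upper bound), every finite subcomplex of $|Q|$ lies in such a cone, so all homotopy groups vanish and $|Q|$ is contractible. The simplices of a join of simplicial complexes are the nonempty unions of one simplex or the empty set from each factor; so if we adjoin the empty face to each face poset, the face poset of a join is the product of the face posets. A join with a contractible factor is contractible, and the join with two points is the suspension $\Sigma$. The \emph{Boolean lattice of rank $\rho$} is the poset of subsets of a $\rho$-element set; without its top and bottom it is the face poset of the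 boundary of a $(\rho-1)$-simplex, a sphere $S^{\rho-2}$.

\begin{theorem}[Quillen's fiber lemma {\cite[Proposition~1.6]{Quillen}}]\label{thm:quillen}
Let $f\colon E\to Q$ be a map of posets such that $|\{e\in E: f(e)\le z\}|$ is contractible for every $z\in Q$. Then $|E|\to|Q|$ is a homotopy equivalence.
\end{theorem}

Twice we shall pass from a highly connected complex to a subcomplex. Both steps use the following lemma.

\begin{lemma}\label{lem:filtration}
Let $d\ge0$ and let $Z_0\subset Z_1\subset\cdots$ be subcomplexes of a CW complex $Z$ with union $Z$. Suppose that for each $\ell\ge1$ we have $Z_\ell=Z_{\ell-1}\cup\bigcup_\alpha B_\alpha$ with contractible subcomplexes $B_\alpha$ such that each $B_\alpha\cap Z_{\ell-1}$ is $d$-connected and $B_\alpha\cap B_\beta\subset Z_{\ell-1}$ for $\alpha\ne\beta$. If $Z$ is $d$-connected, then so is $Z_0$.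
\end{lemma}

\begin{proof}
If $Z_{\ell-1}$ is empty, no $B_\alpha$ can occur and $Z_\ell$ is empty; so $Z_0\neq\varnothing$. Put $B_\alpha'=B_\alpha\cap Z_{\ell-1}$. The long exact sequence gives $\pi_i(B_\alpha,B'_\alpha)\cong\pi_{i-1}(B'_\alpha)=0$ for $1\le i\le d+1$, so the pair is $(d+1)$-connected. A $(d+1)$-connected CW pair $(B,B')$ is homotopy equivalent relative to $B'$ to a pair obtained from $B'$ by attaching cells of dimension at least $d+2$. Since the $B_\alpha$ overlap only inside $Z_{\ell-1}$, these equivalences glue, and $Z_\ell$ is equivalent relative to $Z_{\ell-1}$ to a complex obtained from $Z_{\ell-1}$ by attaching cells of dimension at least $d+2$. Hence $\pi_i(Z_{\ell-1})\to\pi_i(Z_\ell)$ is bijective for $i\le d$. A map $S^i\to Z_0$ with $i\le d$ extends over the disk in $Z$, hence by compactness in some $Z_\ell$, hence in $Z_0$.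
\end{proof}

\section{The projective model}\label{sec:model}

The recursion for $y$ hides a very simple map. To see it, we realize the Cantor set as the interval $[0,\infty]$ with its rational points doubled.

Let $\widehat C$ be $P^1(\mathbb R)$ with every $r\in P^1(\mathbb Q)$ replaced by two points $r^-,r^+$, where $r^-$ precedes $r^+$ in the positive direction. For $a\ne b$ in $P^1(\mathbb Q)$ let $J=[a,b]$ be the arc from $a$ to $b$ in the positive direction, and let $\widehat J=[a,b]^\wedge\subset\widehat C$ consist of $a^+$, $b^-$, the irrational points of the open arc, and both points $r^\pm$ for each rational $r$ in the open arc. The complement of $[a,b]^\wedge$ is $[b,a]^\wedge$, and the intersection of two such sets is a union of at most two such sets; we give $\widehat C$ the topology with these sets as a basis of clopen sets. Put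
\[
X=[0,\infty]^\wedge ,
\]
a linearly ordered set with least element $0^+$ and greatest element $\infty^-$. Every nonempty $S\subset X$ has a supremum: if $t\in[0,\infty]$ is the supremum of the underlying real points, then $\sup S$ is $t$ for irrational $t$, it is $t^+$ if $t^+\in S$, and it is $t^-$ otherwise.

Let $R=\mathbb Z[1/2]$, with units $R^\times=\{\pm2^i:i\in\mathbb Z\}$, and let
\[
\Gamma=\{g\in\mathrm{GL}_2(R):\det g>0\}/R^\times .
\]
It acts on $P^1(\mathbb R)$, where $t$ is the line of the column $(t,1)^T$ and $\infty$ the line of $(1,0)^T$. The action preserves the orientation and $P^1(\mathbb Q)$, so $\Gamma$ acts on $\widehat C$ by $g(r^\pm)=(gr)^\pm$, with $g[a,b]^\wedge=[ga,gb]^\wedge$. Put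
\[
A_0=\begin{pmatrix}1&0\\1&1\end{pmatrix},\qquad A_1=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad D=\begin{pmatrix}2&0\\0&1\end{pmatrix},
\]
acting as $t\mapsto t/(1+t)$, $t\mapsto t+1$ and $t\mapsto2t$. For a word $s=s_1\cdots s_n$ let $A_s=A_{s_1}\cdots A_{s_n}$ and $C_s=A_sX$. The sets $C_s$ are the \emph{cones}; $|s|$ is the \emph{level} of $C_s$.

\begin{lemma}\label{lem:h}
For $\xi\in\{0,1\}^{\mathbb N}$ with prefixes $\xi|_n$, the set $\bigcap_nC_{\xi|_n}$ is a single point $h(\xi)$. The map $h\colon\{0,1\}^{\mathbb N}\to X$ is a homeomorphism, it carries the lexicographic order to the order of $X$ and the set of sequences beginning with $s$ to $C_s$, and $h(s\eta)=A_sh(\eta)$.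
\end{lemma}

\begin{proof}
Since $A_0[0,\infty]=[0,1]$ and $A_1[0,\infty]=[1,\infty]$, induction shows that $C_s=[a,b]^\wedge$ with $0\le a<b\le\infty$, and $C_{s0}=[a,A_s1]^\wedge$, $C_{s1}=[A_s1,b]^\wedge$. So the cones of level $n$ partition $X$ into consecutive intervals, and an endpoint occurring at level $n$ occurs at all later levels. Every positive rational $p/q$ is of the form $A_s1$, by induction on $p+q$: if $p>q$ then $p/q=A_1\bigl((p-q)/q\bigr)$, and if $p<q$ then $p/q=A_0\bigl(p/(q-p)\bigr)$.

Each point of $X$ lies in a unique nested sequence of cones, which gives a map $c\colon X\to\{0,1\}^{\mathbb N}$ with $c^{-1}(s\{0,1\}^{\mathbb N})=C_s$. For points $\alpha<\beta$ of $X$ there is a positive rational $r$ with $\alpha\le r^-$ and $r^+\le\beta$; at a level where $r$ is an endpoint, no cone contains both, so $c$ is injective. Given $\xi$, the supremum of the increasing sequence $\min C_{\xi|_n}$ lies between $\min C_{\xi|_n}$ and $\max C_{\xi|_n}$ for each $n$, so $c$ is surjective. Thus $h=c^{-1}$ is a bijection; it is increasing because $C_{s0}$ precedes $C_{s1}$. Cones are open, and every basic set $[a,b]^\wedge\cap X$ is a union of cones of a level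 at which those of $a,b$ that are positive rationals are endpoints. So the cones form a basis of $X$ and $h$ is a homeomorphism. Finally $A_sC_{\eta|_n}=C_{s\eta|_n}$.
\end{proof}

From now on we identify $\{0,1\}^{\mathbb N}$ with $X$ by $h$. The prefix replacement $s\eta\mapsto s'\eta$ becomes the map $A_{s'}A_s^{-1}$ on $C_s$.

\begin{lemma}\label{lem:yD}
We have $y=D|_X$. Hence $y_s=A_sDA_s^{-1}$ on $C_s$ and $y_s=\mathrm{id}$ elsewhere.
\end{lemma}

\begin{proof}
We compute $DA_0A_0t=\frac{2t}{1+2t}=A_0Dt$, \ $DA_0A_1t=\frac{2+2t}{2+t}=1+\frac{t/2}{1+t/2}=A_1A_0D^{-1}t$ \ and \ $DA_1t=2+2t=A_1A_1Dt$. Thus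
\begin{equation}\label{eq:DA}
DA_{00}=A_0D,\qquad DA_{01}=A_{10}D^{-1},\qquad DA_1=A_{11}D,
\end{equation}
and rearranging, $D^{-1}A_0=A_{00}D^{-1}$, $D^{-1}A_{10}=A_{01}D$, $D^{-1}A_{11}=A_1D^{-1}$. So the pair $(D,D^{-1})$ satisfies the six rules for $(y,y^{-1})$. Each rule outputs at least one letter, so by induction on $n$ the rules determine the first $n$ letters of both maps on every input; the solution is unique.
\end{proof}

A homeomorphism $\varphi\colon U\to U'$ between clopen subsets of $X$ is a \emph{$\Gamma$-map} if near every point it agrees with an element of $\Gamma$. By compactness, and because two cones are nested or disjoint, $U$ then has a finite partition into cones on each of which $\varphi$ agrees with an element of $\Gamma$. Compositions and inverses of $\Gamma$-maps are $\Gamma$-maps. Let $W$ be the group of $\Gamma$-maps $X\to X$. Prefix replacements and the $y_s$ are piecewise in $\Gamma$, so $V(G)\le W$; Proposition~\ref{prop:W} will show equality.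

A nonempty clopen subset of $X$ is a finite disjoint union of cones, and splitting $C_s$ into $C_{s0},C_{s1}$ raises their number by one. So any two nonempty clopen sets can be partitioned into the same number of cones and are related by a map that is piecewise a prefix replacement. We call this \emph{matching cones}.

\begin{lemma}\label{lem:chi}
All $y_s$ lie in $V(G)$. There is a homomorphism $\chi\colon V(G)\to\mathbb Z$ with kernel $N$, $\chi(V)=0$ and $\chi(y_s)=1$ for all words $s$.
\end{lemma}

\begin{proof}
Let $s$ be nonempty. Combine the prefix replacement $C_s\to C_{01}$ with a matching of cones $X\setminus C_s\to X\setminus C_{01}$. This element of $V$ conjugates $y_s$ to $y_{01}\in G$. For the empty word we have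
\begin{equation}\label{eq:relation}
y=y_0\,y_{10}^{-1}\,y_{11}\,x,
\end{equation}
since the right side sends $00\xi\mapsto0\xi\mapsto0y(\xi)$, \ $01\xi\mapsto10\xi\mapsto10y^{-1}(\xi)$ \ and \ $1\xi\mapsto11\xi\mapsto11y(\xi)$. The group $V(G)$ is generated by the perfect group $V$, which contains the $x_s$, and by conjugates of $y_0$. So its abelianization is generated by the image of $y_0$. By (K1) it is infinite cyclic, which defines $\chi$ with $\chi(y_0)=1$, and \eqref{eq:relation} gives $\chi(y)=1-1+1+0=1$.
\end{proof}

\begin{example}[Two ways to cut at $1$ and $2$]\label{ex:two-ways}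
The cone $C_s$ is parametrized by $A_s\colon X\to C_s$, and $y_s$ changes this parametrization to $y_sA_s=A_sD$. If $y_s$ is to fix the parametrized cone, parametrizations must be taken up to right multiplication by powers of $D$. Cutting a piece with parametrization $\gamma$ means replacing it by the two pieces with parametrizations $\gamma A_0,\gamma A_1$, and the cut is at $\gamma(1)$; replacing $\gamma$ by $\gamma D^k$ moves the cut to $\gamma(2^k)$. Now start from $X$. With the parametrization $\mathrm{id}$ we cut at $1$, and then cut $[1,\infty]$ at $A_11=2$; the three pieces have parametrizations $A_0,\ A_{10},\ A_{11}$. With the parametrization $D$ we cut at $2$, and then cut $[0,2]$ at $DA_01=1$; the parametrizations are $DA_{00},\ DA_{01},\ DA_1$. By \eqref{eq:DA} these are $A_0D,\ A_{10}D^{-1},\ A_{11}D$. Up to powers of $D$ the two results coincide. So the recursion defining $y$ says exactly that the subdivision $0<1<2<\infty$ has two possible first cuts. Drawing $0,1,2,\infty$ as a quadrilateral, the two procedures are its two triangulations: a cut of $[a,b]$ at $c$ is the triangle $(a,c,b)$. The next three sections show that this flip is the only source of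 ambiguity.
\end{example}

\section{Farey edges over $\mathbb Z[1/2]$ and the tree}\label{sec:tree}

Which arcs are images of $[0,\infty]$ under $\Gamma$, and at which points can they be cut? The parametrizations of such an arc form a copy of $\langle D\rangle\cong\mathbb Z$. We want to see these copies of $\mathbb Z$ as lines in one tree, so that the parametrizations of different arcs can be compared.

\subsection*{The tree}
The classes of $\mathbb Z_2$-lattices in $\mathbb Q_2^2$ modulo scaling are the vertices of a tree $T$, where two classes are adjacent if they have representatives $\Lambda'\subset\Lambda$ of index $2$; if $\Lambda'\subset\Lambda$ and $\Lambda/\Lambda'$ is cyclic of order $2^n$, the classes are at distance $n$ \cite[II.1]{Serre}. We use a model inside $R^2$. A \emph{lattice} is a subgroup $L=\mathbb Zu+\mathbb Zv$ with $u,v$ an $R$-basis of $R^2$; equivalently, a finitely generated subgroup with $RL=R^2$. Let $[L]$ be its class modulo scaling by powers of $2$.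

The map $L\mapsto\mathbb Z_2L$ is a bijection onto the $\mathbb Z_2$-lattices, with inverse $\Lambda\mapsto\Lambda\cap R^2$. Indeed $\mathbb Z_2L\cap R^2=L$ because $\mathbb Z_2\cap R=\mathbb Z$. Conversely, if $2^n\mathbb Z_2^2\subset\Lambda\subset2^{-n}\mathbb Z_2^2$, then $L=\Lambda\cap R^2$ lies between $2^n\mathbb Z^2$ and $2^{-n}\mathbb Z^2$, so it is a lattice, and $\mathbb Z_2L=\Lambda$ because every element of $\Lambda$ is congruent modulo $2^n\mathbb Z_2^2$ to an element of $2^{-n}\mathbb Z^2$. For lattices $L'\subset L$ the map $L/L'\to\mathbb Z_2L/\mathbb Z_2L'$ is injective as $L\cap\mathbb Z_2L'=L'$, and surjective as $\mathbb Z_2L=L+2^n\mathbb Z_2L$ and $2^nL\subset L'$ for large $n$. Since $\mathbb Q_2^\times=2^{\mathbb Z}\times\mathbb Z_2^\times$, the vertices of $T$ are the classes $[L]$. The neighbors of $[L]$ are the three classes $[\mathbb Zc+2L]$, one for each nonzero class $\bar c\in L/2L$; we call $[\mathbb Zc+2L]$ the neighbor \emph{in direction $\bar c$}. The group $\Gamma$ acts on $T$.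

We use two facts valid in any tree. An intersection of geodesics is convex. If $M_\alpha$ is the vertex of a geodesic $\alpha$ nearest to a vertex $o$, then $d(o,M)=d(o,M_\alpha)+d(M_\alpha,M)$ for all $M\in\alpha$.

\subsection*{Edges and axes}
For $a\in P^1(\mathbb Q)$ let $\ell_a\subset\mathbb Q^2$ be its line. For a lattice $L$ let $a_L$ be a generator of $L\cap\ell_a\cong\mathbb Z$, unique up to sign; its class $\bar a\in L/2L$ is well defined, and nonzero since $a_L/2\notin L$. The $R$-module $R^2\cap\ell_a$ is generated by the primitive integer vector $(p,q)^T$ on $\ell_a$, because $tp,tq\in R$ forces $t\in R$ when $p,q$ are coprime.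

A pair $\{a,b\}$ is a \emph{(Farey) edge} if $R^2=(R^2\cap\ell_a)\oplus(R^2\cap\ell_b)$, and $[a,b]$ is then a \emph{Farey interval}. In lowest terms, with $\infty=1/0$, the pair $\{p/q,\,p'/q'\}$ is an edge if and only if $|pq'-p'q|$ is a power of $2$. If $u,v$ is an $R$-basis of $R^2$, the lines of $u$ and $v$ form an edge. The \emph{axis} of an edge is
\[
\mathrm{ax}(a,b)=\{[L]:L=\mathbb Za_L\oplus\mathbb Zb_L\}.
\]
The group $\Gamma$ preserves edges, and $g\,\mathrm{ax}(a,b)=\mathrm{ax}(ga,gb)$.

\begin{lemma}\label{lem:axis}
Let $\{a,b\}$ be an edge and let $a',b'$ generate $R^2\cap\ell_a$, $R^2\cap\ell_b$. Then $\mathrm{ax}(a,b)=\{[\mathbb Za'+2^k\mathbb Zb']:k\in\mathbb Z\}$ is a bi-infinite geodesic. The neighbors of $[L]\in\mathrm{ax}(a,b)$ on the axis are those in directions $\bar a$ and $\bar b$.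
\end{lemma}

\begin{proof}
If $L=\mathbb Za_L\oplus\mathbb Zb_L$, then $a_L=\alpha a'$, $b_L=\beta b'$ is an $R$-basis of $R^2$, so $\alpha,\beta\in R^\times$, and $[L]$ has the stated form; the converse is immediate. The quotient of $\mathbb Za'+2^k\mathbb Zb'$ by $\mathbb Za'+2^{k+n}\mathbb Zb'$ is cyclic of order $2^n$, so these vertices are at distance $n$. The neighbors of $[L]$ on the axis are represented by $\mathbb Za_L+2\mathbb Zb_L=\mathbb Za_L+2L$ and $2\mathbb Za_L+\mathbb Zb_L=\mathbb Zb_L+2L$.
\end{proof}

\begin{lemma}\label{lem:chart}
For a Farey interval $J=[a,b]$ there is $\gamma\in\Gamma$ with $\gamma0=a$ and $\gamma\infty=b$, so that $\gamma[0,\infty]=J$ and $\gamma$ maps $X$ increasingly onto $\widehat J$. It is unique up to right multiplication by powers of $D$.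
\end{lemma}

\begin{proof}
Take the matrix with columns $\pm b',a'$, the sign making the determinant positive. The elements of $\Gamma$ fixing $0$ and $\infty$ are the classes of $\mathrm{diag}(\alpha,\beta)$ with $\alpha,\beta\in R^\times$ and $\alpha\beta>0$, that is, the powers of $D$.
\end{proof}

Such a $\gamma$ is a \emph{chart} of $J$. If $\gamma$ is a chart of $J$ and $g\in\Gamma$, then $g\gamma$ is a chart of $gJ$.

\subsection*{Triangles}
A \emph{triangle} is a triple of points that pairwise form edges.

\begin{lemma}\label{lem:triangle}
\begin{enumerate}
\item[(a)] If $\{a,b,c\}$ is a triangle, the three axes have exactly one common vertex $[L]$, and $\bar a,\bar b,\bar c$ are the three nonzero classes of $L/2L$. We call $[L]$ the \emph{center} of the triangle.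
\item[(b)] Let $\{a,b\}$ be an edge and $[L]\in\mathrm{ax}(a,b)$. In each of the two open arcs bounded by $a$ and $b$ there is exactly one $c$ such that $\{a,b,c\}$ is a triangle with center $[L]$. These two points are the lines of $a_L+b_L$ and $a_L-b_L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $c'=\alpha a'+\beta b'$ for generators as in Lemma~\ref{lem:axis}. Since $\det(c',b')=\alpha\det(a',b')$ and $\det(a',c')=\beta\det(a',b')$ are units, so are $\alpha$ and $\beta$, and after rescaling $a',b'$ we have $c'=a'+b'$. Any two of $a',b',c'$ form a basis of $L=\mathbb Za'+\mathbb Zb'$, so $[L]$ lies on the three axes, with classes $\bar a,\bar b,\bar a+\bar b$. By Lemma~\ref{lem:axis}, each neighbor of $[L]$ is missed by one of the axes: the one in direction $\bar a$ by $\mathrm{ax}(b,c)$, and so on. The intersection is convex, so it is $\{[L]\}$.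

(b) If $L=\mathbb Za_L\oplus\mathbb Zc_L=\mathbb Zb_L\oplus\mathbb Zc_L$, write $c_L=\alpha a_L+\beta b_L$ with integers $\alpha,\beta$; the same determinants give $\alpha,\beta=\pm1$. Conversely $a_L\pm b_L$ forms a basis of $L$ with $a_L$ and with $b_L$, so both lines give triangles with center $[L]$. In the projective coordinate $\alpha/\beta$ the points $a,b$ are $\infty,0$ and the two lines are $\pm1$, which lie in different arcs.
\end{proof}

That $L/2L$ has exactly three nonzero classes, so that the vertices of a triangle account for \emph{all} directions at its center, is what makes the arguments of Sections~\ref{sec:subdiv} and~\ref{sec:flips} work.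

For the edge $\{0,\infty\}$ put $L_k=\mathbb Z\,2^ke_1+\mathbb Ze_2$. Then $\mathrm{ax}(0,\infty)=\{[L_k]\}$, $D[L_k]=[L_{k+1}]$, and the triangle with center $[L_k]$ and third vertex in $(0,\infty)$ is $(0,2^k,\infty)$. Applying a chart, we obtain:

\begin{corollary}\label{cor:third}
If $[a,b]$ has chart $\gamma$, the points of the open arc $(a,b)$ forming a triangle with $a,b$ are the points $\gamma(2^k)$, $k\in\mathbb Z$. The intervals $[a,\gamma(2^k)]$ and $[\gamma(2^k),b]$ have charts $\gamma D^kA_0$ and $\gamma D^kA_1$.
\end{corollary}

So the triangles on $[a,b]$ are exactly the cuts of Example~\ref{ex:two-ways}, and they are indexed by the vertices of the axis.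

\section{Admissible subdivisions and the equality $V(G)=W$}\label{sec:subdiv}

A \emph{polygon} is a finite set of at least two points of $P^1(\mathbb Q)$ in which cyclically consecutive points form edges, its \emph{sides}. The other pairs of vertices are its \emph{diagonals}; two diagonals \emph{cross} if their four endpoints are distinct and alternate around the circle. A \emph{triangulation} is a maximal set of pairwise non-crossing diagonals, subject to the requirement that all its members be Farey edges. The \emph{edges of the triangulation} are its members and the sides; they cut the polygon into triangles, one on each side (if there are at least three vertices) and two on each diagonal. A polygon with two or three vertices has the empty triangulation. No member of a triangulation crosses one of its edges, so cutting along an edge gives triangulations of the two parts; conversely, triangulations of two polygons that share a side and lie in complementary arcs glue to a triangulation of the union.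

An \emph{admissible subdivision} of a Farey interval $[a,b]$ is a finite set $z$ of rational points of the open arc such that $z\cup\{a,b\}$ is a polygon that has a triangulation. If $a=c_0,c_1,\dots,c_n=b$ are the points in order, the Farey intervals $[c_{i-1},c_i]$ are the \emph{intervals of $z$}. By gluing, if each interval of an admissible subdivision is subdivided admissibly, the result is admissible. All these notions are $\Gamma$-invariant.

The first use of the tree is that cuts can be steered toward any vertex.

\begin{lemma}\label{lem:toward}
For every Farey interval $[a,b]$ and vertex $o\in T$ there is an admissible subdivision of $[a,b]$ all of whose intervals $[c,c']$ satisfy $o\in\mathrm{ax}(c,c')$.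
\end{lemma}

\begin{proof}
Induct on the distance from $o$ to $\mathrm{ax}(a,b)$; for distance $0$ take the empty subdivision. Otherwise let $M$ be the nearest vertex of the axis and $M'$ its neighbor toward $o$, which is not on the axis. Let $c\in(a,b)$ be the point for which $\{a,b,c\}$ has center $M$. By Lemmas~\ref{lem:axis} and~\ref{lem:triangle}(a), $M'$ is in neither direction $\bar a$ nor $\bar b$, hence in direction $\bar c$, so it lies on $\mathrm{ax}(a,c)$ and $\mathrm{ax}(c,b)$. Both axes are closer to $o$; subdivide $[a,c]$ and $[c,b]$ by induction.
\end{proof}

\begin{lemma}\label{lem:cones}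
A Farey interval $[c,c']\subset[0,\infty]$ satisfies $[\mathbb Z^2]\in\mathrm{ax}(c,c')$ if and only if it is of the form $A_s[0,\infty]$; then $A_s$ is a chart. Every partition of a cone $C_s$ into cones comes from an admissible subdivision of $A_s[0,\infty]$.
\end{lemma}

\begin{proof}
The columns of $A_s$ form a basis of $\mathbb Z^2$ and span the lines $A_s\infty$ and $A_s0$, which gives one direction. Conversely, let $c=p/q<c'=p'/q'$ in lowest terms with nonnegative entries, and suppose that the two vectors form a basis of $\mathbb Z^2$. Then $B=\begin{pmatrix}p'&p\\q'&q\end{pmatrix}$ has determinant $1$, the sign being positive because $c<c'$, and $B$ is a chart of $[c,c']$. We show by induction on the sum of the entries that a nonnegative integer matrix $B$ of determinant $1$ is some $A_s$. If the first row is entrywise at least the second, then $A_1^{-1}B$ (subtract the second row from the first) is nonnegative with smaller sum; if the second row is at least the first, the same holds for $A_0^{-1}B$. If neither holds, there are two cases. If $p'>q'$ and $p<q$, then $1=p'q-pq'\ge(q'+1)(p+1)-pq'=q'+p+1$, so $p=q'=0$ and $B$ is the identity. If $p'<q'$ and $p>q$,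 then $p'q-pq'\le(q'-1)(p-1)-pq'<0$, which is impossible.

For the last claim, a partition of $C_s$ into more than one cone restricts to partitions of $C_{s0}$ and $C_{s1}$. The cut at $A_s1$ is admissible by Corollary~\ref{cor:third}; induct on the maximal level.
\end{proof}

Together these lemmas straighten any $\Gamma$-map.

\begin{lemma}\label{lem:straighten}
Let $\varphi\colon X\to U$ be a $\Gamma$-map. There are an admissible subdivision of $[0,\infty]$ with intervals $J_1,\dots,J_n$, charts $\gamma_i$ of $J_i$ and words $t_i$ such that $\varphi\gamma_i=A_{t_i}$ on $X$ for all $i$.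
\end{lemma}

\begin{proof}
Partition $X$ into cones $C_u$ with $\varphi=g_u\in\Gamma$ on $C_u$. Then $g_uA_u[0,\infty]$ is a Farey interval, contained in $[0,\infty]$ because $g_uC_u\subset X$. By Lemma~\ref{lem:toward} with $o=[\mathbb Z^2]$ and Lemma~\ref{lem:cones}, it has an admissible subdivision into intervals $A_t[0,\infty]$. Applying $g_u^{-1}$ gives an admissible subdivision of $A_u[0,\infty]$ into intervals with charts $g_u^{-1}A_t$, and $\varphi g_u^{-1}A_t=A_t$ on $X$. The intervals $A_u[0,\infty]$ form an admissible subdivision of $[0,\infty]$, so the union of the subdivisions is admissible.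
\end{proof}

\begin{proposition}\label{prop:W}
We have $W=V(G)$. More precisely, every $f\in W$ can be written $f=v\psi^{-1}$ with $v\in V$ and $\psi\in\langle y_s:s\in\{0,1\}^{<\mathbb N}\rangle$.
\end{proposition}

\begin{proof}
\emph{Claim.} For an admissible subdivision of $[0,\infty]$ with intervals $J_1,\dots,J_n$ and charts $\gamma_i$, there are a partition of $X$ into cones $C_{s_1},\dots,C_{s_n}$ and $\psi\in\langle y_s\rangle$ with $\psi=\gamma_iA_{s_i}^{-1}$ on $C_{s_i}$ for all $i$.

If the claim holds for one choice of charts, it holds for all: $\psi y_{s_i}^l$ equals $\gamma_iD^lA_{s_i}^{-1}$ on $C_{s_i}$ and $\psi$ on the other cones. For $n=1$ take the chart $\mathrm{id}$ and $\psi=\mathrm{id}$. For $n\ge2$ let $c_0<\dots<c_n$ be the vertices, fix a triangulation, and choose a triangle $(c_i,c_j,c_k)$, $i<j<k$, with $k-i$ minimal. If $j-i\ge2$ or $k-j\ge2$, the part cut off by $\{c_i,c_j\}$ or $\{c_j,c_k\}$ would contain a triangle of smaller span; so $j=i+1$ and $k=i+2$. Deleting $c_j$ leaves an admissible subdivision with $n-1$ intervals, one of which is $J=[c_i,c_{i+2}]$. By Corollary~\ref{cor:third}, $J$ has a chart $\gamma$ with $\gamma1=c_j$, and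 $\gamma A_0,\gamma A_1$ are charts of its two halves. By induction there is $\psi$ for the smaller subdivision with $\psi=\gamma A_s^{-1}$ on the cone $C_s$ belonging to $J$. On $C_{s\epsilon}$, $\epsilon=0,1$, this is $(\gamma A_\epsilon)A_{s\epsilon}^{-1}$. So the same $\psi$ works after splitting $C_s$. The claim is proved.

Let $f\in W$ and take $J_i,\gamma_i,t_i$ from Lemma~\ref{lem:straighten}. The cones $C_{t_i}=f(\widehat{J_i})$ partition $X$. With $\psi$ from the claim, $f\psi=f\gamma_iA_{s_i}^{-1}=A_{t_i}A_{s_i}^{-1}$ on $C_{s_i}$, so $f\psi\in V$. By Lemma~\ref{lem:chi}, $\psi\in V(G)$.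
\end{proof}

\section{Flips and the possible first cuts}\label{sec:flips}

A polygon may have several triangulations, and we need to know how they are related. The tool is a normal form: for each vertex $o\in T$, move the centers of the triangles toward $o$ as long as possible; the result does not depend on the starting triangulation. Since $o$ is arbitrary, we may later place it where it is most useful.

\subsection*{Flips toward a vertex}
Fix $o\in T$. For an edge $e$ let $M_e$ be the vertex of its axis $\mathrm{ax}(e)$ nearest to $o$. Let $\Delta$ be a triangle with center $M\ne o$, and $M'$ the neighbor of $M$ toward $o$. By Lemma~\ref{lem:triangle}(a), $M'$ is in the direction of exactly one vertex $g$ of $\Delta$; the edge opposite $g$ is the \emph{outward edge} of $\Delta$. For an edge $e$ of $\Delta$,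
\begin{equation}\label{eq:outward}
e\text{ is outward}\iff M'\notin\mathrm{ax}(e)\iff M=M_e .
\end{equation}
The first equivalence is Lemma~\ref{lem:axis}. For the second, if $M\ne M_e$ the geodesic from $M$ to $o$ starts along the axis, and if $M'$ is on the axis then $M$ is not the nearest vertex.

Let $e=\{u,v\}$ be a diagonal in a triangulation $\tau$ whose two triangles $\{u,v,g\}$, $\{u,v,g'\}$ both have center $M_e=[L]\ne o$. The points $g,g'$ lie in different arcs, so by Lemma~\ref{lem:triangle}(b) we can choose the signs of $u_L,v_L$ so that $g_L=u_L+v_L$ and $g'_L=u_L-v_L$. The determinant of these two vectors is $-2\det(u_L,v_L)$, a unit of $R$; here we use $2\in R^\times$. So $\{g,g'\}$ is an edge. The lattice $L'=\mathbb Zg_L+\mathbb Zg'_L$ contains $2u_L$ and $2v_L$, and $g'_L=g_L-2v_L$, so $L'=\mathbb Zg_L+2L$. By \eqref{eq:outward}, $e$ is outward and $[L']=M'$. Since $g_L\pm g'_L$ are $2u_L$ and $2v_L$, Lemma~\ref{lem:triangle}(b) shows that $\{g,g',u\}$ and $\{g,g',v\}$ are triangles with center $M'$. Replacing $e$ by $\{g,g'\}$ gives a triangulation of the same polygon; this is an \emph{$o$-flip}. It replaces two triangles centered at $M\neq o$ by two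 triangles centered at the neighbor of $M$ toward $o$, so the sum of the distances from $o$ to the centers drops by $2$. A triangulation is \emph{$o$-reduced} if no $o$-flip is possible; every triangulation becomes $o$-reduced after finitely many $o$-flips.

\begin{lemma}\label{lem:unique}
A polygon has at most one $o$-reduced triangulation.
\end{lemma}

\begin{proof}
Induct on the number of vertices; with at most three there are no diagonals. Let $\tau,\tau'$ be $o$-reduced, and let $r,r'$ be the largest distances from $o$ to the center of a triangle of $\tau$, $\tau'$, named so that $r\ge r'$.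

Suppose $r=0$, so all triangles have center $o=[L]$ and $o$ lies on the axis of every edge of $\tau$ and $\tau'$. If $\tau\ne\tau'$, then by maximality neither contains the other, so some $\{a,c\}\in\tau$ is not in $\tau'$ and crosses some $\{b,d\}\in\tau'$. Both $a_L,c_L$ and $b_L,d_L$ are bases of $L$. As $b,d$ lie in different open arcs bounded by $a,c$, signs can be chosen with $b_L=\alpha a_L+\beta c_L$ and $d_L=\gamma a_L-\delta c_L$ for positive integers $\alpha,\beta,\gamma,\delta$. The change of basis has determinant $-(\alpha\delta+\beta\gamma)\le-2$, a contradiction.

Suppose $r>0$. Let $\Delta$ be a triangle of $\tau$ with center $M$ at distance $r$, and $e$ its outward edge, so $M=M_e$. The only vertex of $\mathrm{ax}(e)$ at distance at most $r$ from $o$ is $M$. If $e$ were a diagonal, the other triangle of $\tau$ on $e$ would therefore have center $M$, and an $o$-flip would be possible. So $e$ is a side. The triangle of $\tau'$ on $e$ has its center on $\mathrm{ax}(e)$ at distance at most $r'\le r$, hence at $M$. All vertices not on $e$ lie in one of the two arcs bounded by $e$, so by the uniqueness in Lemma~\ref{lem:triangle}(b) this triangle is $\Delta$.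 Cut both triangulations along the other two edges of $\Delta$. The two polygons cut off have fewer vertices, and the restrictions of $\tau,\tau'$ to them are $o$-reduced, because a flip in a part is a flip in the whole. By induction they agree.
\end{proof}

The case $r=0$, $o=[\mathbb Z^2]$ says that there is no ambiguity among cones: a partition into cones has only one triangulation all of whose triangles are cuts $C_s=C_{s0}\sqcup C_{s1}$.

\subsection*{The poset of subdivisions}
Let $\mathcal S$ be the set of admissible subdivisions of $[0,\infty]$. Put $z\le z'$ if $z\subset z'$ and $z'$ restricts to an admissible subdivision of every interval of $z$. This is a partial order with least element $\varnothing$: if $z\le z'\le z''$ and $J$ is an interval of $z$, then $z''$ subdivides admissibly each interval of the admissible subdivision $z'\cap J$, so $z''\cap J$ is admissible. The order is invariant under $D$. Write $\Pi(z)$ for the polygon $z\cup\{0,\infty\}$. Gluing and cutting give a criterion: for $z,z'\in\mathcal S$ with $z\subset z'$,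
\begin{equation}\label{eq:criterion}
z\le z'\iff\text{some triangulation of }\Pi(z')\text{ has all sides of }\Pi(z)\text{ among its edges.}
\end{equation}
By Corollary~\ref{cor:third} the one-point elements of $\mathcal S$ are the $\{2^k\}$. Put
\[
K(z)=\{k\in\mathbb Z:\{2^k\}\le z\},
\]
the set of possible first cuts. For $z\ne\varnothing$ call the triangle on the side $\{0,\infty\}$ the \emph{root triangle} of a triangulation of $\Pi(z)$; it is $(0,2^k,\infty)$ for some $k$, and $k$ is determined by its center $[L_k]$. By \eqref{eq:criterion}, $k\in K(z)$ if and only if some triangulation has root triangle $(0,2^k,\infty)$.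

All pairs of points of $\{0,1,2,\infty\}$ are edges (the determinants are $1$, except $2$ for $\{0,2\}$). Applying $D^k$, we see that $\{2^k,2^{k+1}\}\in\mathcal S$, that both triangulations of its quadrilateral exist, and that $\{2^k\},\{2^{k+1}\}\le\{2^k,2^{k+1}\}$.

\begin{example}\label{ex:pentagon}
In the quadrilateral of Example~\ref{ex:two-ways}, the triangles $(0,1,\infty)$, $(1,2,\infty)$ have center $[L_0]=[\mathbb Z^2]$, since any two of $(0,1)^T,(1,1)^T,(1,0)^T$ and any two of $(1,1)^T,(2,1)^T,(1,0)^T$ form a basis of $\mathbb Z^2$. The triangles $(0,1,2)$, $(0,2,\infty)$ have center $[L_1]$, as $(0,1)^T+(2,1)^T=(2,2)^T$ with $(0,1)^T,(2,1)^T$ a basis of $L_1$. For $o=[L_l]$ with $l\ge1$, the neighbor of $[L_0]$ toward $o$ is $[L_1]=[\mathbb Ze_2+2L_0]$, in direction $\bar0$; so $\{1,\infty\}$ is outward, and replacing it by $\{0,2\}$ is an $o$-flip.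

Now let $z=\{1,2,4\}$. Of the five diagonals of the pentagon only $\{1,4\}$, with determinant $3$, is not an edge, and three of the five combinatorial triangulations avoid it (Figure~\ref{fig:pentagon}). Hence $K(z)=\{0,1,2\}$. For $o=[L_2]$ the flip above leads from the left triangulation to the middle one, and its image under $D$ leads from the middle to the right. The root triangle walks along $\mathrm{ax}(0,\infty)$ one step at a time. Note that $\{1\},\{4\}\le z$ but $\{1,4\}\notin\mathcal S$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \sh/\rt/\pa/\pb/\qa/\qb in {0/162/-54/162/-54/90, 3.3/90/234/90/-54/90, 6.6/18/234/90/234/18}{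
\begin{scope}[xshift=\sh cm]
\fill[gray!25] (234:1)--(\rt:1)--(-54:1)--cycle;
\draw (234:1)--(162:1)--(90:1)--(18:1)--(-54:1)--cycle;
\draw[thick] (\pa:1)--(\pb:1) (\qa:1)--(\qb:1);
\node at (234:1.22) {$0$}; \node at (162:1.22) {$1$}; \node at (90:1.22) {$2$};
\node at (18:1.22) {$4$}; \node at (-54:1.25) {$\infty$};
\end{scope}}
\end{tikzpicture}
\caption{The three triangulations of the pentagon $0,1,2,4,\infty$ by Farey edges over $\mathbb Z[1/2]$; the diagonal $\{1,4\}$ is not an edge. Neighboring pictures differ by one flip. The shaded triangle on the side $\{0,\infty\}$ records the first cut of $[0,\infty]$, at $1$, $2$ and $4$ respectively.}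
\label{fig:pentagon}
\end{figure}

The example shows the general picture.

\begin{proposition}\label{prop:K}
For $z\in\mathcal S$, the set $K(z)$ is a finite set of consecutive integers, nonempty if and only if $z\ne\varnothing$. If $k,k+1\in K(z)$, then $\{2^k,2^{k+1}\}\le z$.
\end{proposition}

\begin{proof}
The set $K(z)$ is finite because $z$ is, $K(\varnothing)=\varnothing$, and for $z\ne\varnothing$ any root triangle gives an element of $K(z)$. Let $k\ne l$ be in $K(z)$, with triangulations $\tau,\tau'$ whose root triangles have centers $[L_k],[L_l]$, and put $o=[L_l]$. An $o$-flip never removes a triangle centered at $o$, so reducing $\tau'$ keeps its root triangle. By Lemma~\ref{lem:unique}, reducing $\tau$ ends at the same triangulation, with root triangle centered at $[L_l]$. Consider a flip in this process that removes the current root triangle, centered at $[L_j]\ne o$. The side $\{0,\infty\}$ is a side of the flipped quadrilateral, so the new root triangle is one of the two new triangles, and its center is the neighbor of $[L_j]$ toward $o$. This is $[L_{j'}]$ with $j'=j\pm1$ one step nearer to $l$. Other flips keep the root triangle. Hence every integer between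 $k$ and $l$ occurs and lies in $K(z)$. The quadrilateral contains $(0,2^j,\infty)$ before and $(0,2^{j'},\infty)$ after the flip, so it is $\Pi(\{2^j,2^{j'}\})$, and its sides are edges of a triangulation of $\Pi(z)$. By \eqref{eq:criterion}, $\{2^j,2^{j'}\}\le z$. Taking $l=k+1$ gives the last claim.
\end{proof}

Call $\varnothing$, $\{2^k\}$ and $\{2^k,2^{k+1}\}$ $(k\in\mathbb Z)$ the \emph{elementary} elements of $\mathcal S$. They are permuted by $D$ in three orbits, and among them the order is inclusion.

\begin{corollary}\label{cor:elementary}
\begin{enumerate}
\item[(a)] If $z$ is elementary, the elements of $\mathcal S$ below $z$ are all the subsets of $z$; they are elementary and form a Boolean lattice of rank $|z|$.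
\item[(b)] For $z\in\mathcal S$, the elementary elements below $z$ form the face poset, with the empty face, of the path with vertex set $K(z)$ and edges $\{k,k+1\}$. The path is contractible if $z\ne\varnothing$ and empty if $z=\varnothing$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) An element below $z$ is a subset of $z$, and all subsets are elementary and below $z$. (b) If $\{2^k,2^{k+1}\}\le z$ then $k,k+1\in K(z)$ by transitivity; the rest is Proposition~\ref{prop:K}.
\end{proof}

\section{The poset of marked partitions}\label{sec:poset}

We now make Example~\ref{ex:two-ways} precise. A \emph{piece} is a class $p=[\varphi]=\{\varphi D^k:k\in\mathbb Z\}$, where $\varphi\colon X\to U$ is a $\Gamma$-map onto a clopen set $U=U_p$, the \emph{carrier} of $p$. Let $P$ be the set of finite sets $v$ of pieces whose carriers partition $X$; the \emph{height} $\mathrm{ht}(v)$ is the number of pieces. The group $W=V(G)$ acts by $f[\varphi]=[f\varphi]$. A partition of $X$ into cones $C_s$ gives the \emph{cone element} $\{[A_s]\}$; let $c_n$ be the cone element of all words of length $n$. For a piece $p=[\varphi]$ let $y_p\in W$ be $\varphi D\varphi^{-1}$ on $U_p$ and the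 identity elsewhere; it does not depend on the representative.

\begin{lemma}\label{lem:action}
\begin{enumerate}
\item[(a)] $W$ is transitive on the elements of $P$ of each height.
\item[(b)] The stabilizer of $v=\{p_1,\dots,p_j\}$, $p_i=[\varphi_i]$, consists of the $f$ with $f\varphi_i=\varphi_{\sigma(i)}D^{k_i}$ for some $\sigma\in S_j$ and $k_i\in\mathbb Z$. It is isomorphic to $\mathbb Z\wr S_j$, with $\mathbb Z^j$ generated by $y_{p_1},\dots,y_{p_j}$.
\item[(c)] $y_p$ fixes every $v\in P$ that contains $p$, and $\chi(y_p)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given $\{[\varphi_i]\}$ and $\{[\varphi_i']\}$, let $f=\varphi'_i\varphi_i^{-1}$ on $\varphi_i(X)$. (b) The description is the definition of the action, and each choice of $\sigma,k_i$ defines one element of $W$. The elements with $\sigma=\mathrm{id}$ are the products $\prod y_{p_i}^{k_i}$; those with all $k_i=0$ form a copy of $S_j$ permuting the $y_{p_i}$. (c) We have $y_p\varphi=\varphi D$, and $y_p$ is the identity on the other carriers. If $U_p=X$, then $\varphi\in W$ conjugates $y$ to $y_p$. If $U_p\ne X$, let $f\in W$ be $A_0\varphi^{-1}\colon U_p\to C_0$ together with a matching of cones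 $X\setminus U_p\to C_1$; then $fy_pf^{-1}=y_0$. Since $W=V(G)$, Lemma~\ref{lem:chi} applies.
\end{proof}

\subsection*{The order}
For a $\Gamma$-map $\varphi\colon X\to U$ and $z\in\mathcal S$ let $\varphi_*z$ be the set of pieces $[\varphi\gamma_J]$, where $J$ runs over the intervals of $z$ and $\gamma_J$ is a chart of $J$. This is well defined by Lemma~\ref{lem:chart}, and the carriers $\varphi(\widehat J)$ partition $U$. Since $D^k\gamma_J$ is a chart of $D^kJ$,
\begin{equation}\label{eq:shift}
(\varphi D^k)_*z=\varphi_*(D^kz).
\end{equation}
Subdividing in two steps is subdividing once: if $z\in\mathcal S$ has intervals $J$ with charts $\gamma_J$, then by definition of the order and $\Gamma$-invariance the elements $z'\ge z$ are exactly the sets $z'=z\cup\bigcup_J\gamma_Jz_J$ with $z_J\in\mathcal S$. The intervals of $z'$ are the $\gamma_JJ'$, with $J'$ an interval of $z_J$, and they have charts $\gamma_J\gamma_{J'}$. Hence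
\begin{equation}\label{eq:twostep}
\varphi_*z'=\bigcup_J(\varphi\gamma_J)_*z_J .
\end{equation}
For $v=\{[\varphi_1],\dots,[\varphi_j]\}$ with chosen representatives and $\mathbf z=(z_1,\dots,z_j)\in\mathcal S^j$ put $v(\mathbf z)=\bigcup_i(\varphi_i)_*z_i\in P$. Define $v\le w$ if $w=v(\mathbf z)$ for some $\mathbf z$; by \eqref{eq:shift} this does not depend on the representatives.

\begin{lemma}\label{lem:order}
The relation $\le$ is a $W$-invariant partial order on $P$, and $\mathrm{ht}(v(\mathbf z))=\mathrm{ht}(v)+\sum_i|z_i|$. The map $\mathbf z\mapsto v(\mathbf z)$ is an isomorphism of posets $\mathcal S^j\to\{w:w\ge v\}$. An element $f$ of the stabilizer of $v$ as in Lemma~\ref{lem:action}(b) sends $v(\mathbf z)$ to $v(\mathbf z')$ with $z'_{\sigma(i)}=D^{k_i}z_i$.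
\end{lemma}

\begin{proof}
The height formula holds since $z_i$ has $|z_i|+1$ intervals. We have $f(\varphi_*z)=(f\varphi)_*z$, which gives invariance and, with \eqref{eq:shift}, the last claim. The map $\mathbf z\mapsto v(\mathbf z)$ is injective, because the preimages under $\varphi_i$ of the carriers inside $\varphi_i(X)$ are the sets $\widehat J$, which determine $z_i$. By \eqref{eq:twostep}, the elements above $v(\mathbf z)$ are exactly the $v(\mathbf z')$ with $z_i'\ge z_i$ for all $i$. This gives transitivity and, with injectivity, the isomorphism. If $v\le w$ have equal height, all $z_i$ are empty and $w=v$; this gives antisymmetry.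
\end{proof}

We call $z_1,\dots,z_j$ the \emph{coordinates} of $w=v(\mathbf z)$ over $v$. The coordinate $z_i$ is empty if and only if the piece $[\varphi_i]$ of $v$ is a piece of $w$.

\begin{lemma}\label{lem:cofinal}
Every $w\in P$ satisfies $w\le c_n$ for all large $n$. In particular $P$ is directed.
\end{lemma}

\begin{proof}
Applying Lemma~\ref{lem:straighten} to a representative of each piece of $w$ gives an element above $w$ all of whose pieces are of the form $[A_t]$, a cone element. If its words have length at most $n$, subdivide $[A_t]$ by the cones of level $n-|t|$, which is admissible by Lemma~\ref{lem:cones}; as $A_tA_u=A_{tu}$, the result is $c_n$.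
\end{proof}

\subsection*{Elementary and good pairs}
Let $v\le w$. We say that $w$ is \emph{elementary over $v$} if all its coordinates are elementary; by \eqref{eq:shift} this is independent of representatives. By Lemma~\ref{lem:order} and Corollary~\ref{cor:elementary}(a), the interval $[v,w]$ is then a Boolean lattice of rank $\mathrm{ht}(w)-\mathrm{ht}(v)$, graded by height. The pair $(v,w)$ is \emph{good} if in addition $v$ and $w$ have a common piece, that is, some coordinate is empty. The pair $(v,v)$ is good.

\begin{lemma}\label{lem:good}
Let $v\le v'\le w'\le w$. If $w$ is elementary over $v$, then $w'$ is elementary over $v'$. If $(v,w)$ is good, so is $(v',w')$, and a piece common to $v$ and $w$ is a piece of $v'$ and of $w'$.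
\end{lemma}

\begin{proof}
Let $a_i\le b_i\le z_i$ be the coordinates of $v',w',w$ over $v$; all are subsets of the elementary element $z_i$. By \eqref{eq:twostep} the coordinates of $w'$ over $v'$ are the sets $\gamma_J^{-1}(b_i\cap J)\in\mathcal S$ (interior points only) for the intervals $J$ of $a_i$. If $a_i=\varnothing$ this is $b_i$, up to a power of $D$. Otherwise $|b_i\setminus a_i|\le1$, so these coordinates have at most one point, and such elements of $\mathcal S$ are elementary. If $z_i=\varnothing$, then $a_i=b_i=\varnothing$.
\end{proof}

\subsection*{Systems of pieces}
To prove both theorems at once, we allow a restricted class of pieces. A piece $r$ is a \emph{union} of the ordered pair of pieces $(p,q)$ if $r=[\psi]$ with $[\psi A_0]=p$ and $[\psi A_1]=q$, that is, $\psi_*\{1\}=\{p,q\}$ with $\psi(0^+)\in U_p$. Any pieces $p=[\varphi_p]$, $q=[\varphi_q]$ with disjoint carriers have the union $[\psi]$ with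
\begin{equation}\label{eq:union}
\psi=\varphi_pA_0^{-1}\ \text{on }C_0,\qquad\psi=\varphi_qA_1^{-1}\ \text{on }C_1 .
\end{equation}

\begin{definition}\label{def:system}
Let $\mathcal A$ be a set of pieces, $P_{\mathcal A}$ the set of $v\in P$ with all pieces in $\mathcal A$, and $H\le W$ a subgroup. The pair $(\mathcal A,H)$ is a \emph{system} if:
\begin{itemize}
\item[(S1)] $H$ preserves $\mathcal A$, and $y_p\in H$ for all $p\in\mathcal A$;
\item[(S2)] if $[\varphi]\in\mathcal A$ and $z\in\mathcal S$, then $\varphi_*z\subset\mathcal A$;
\item[(S3)] $P_{\mathcal A}\ne\varnothing$, and $H$ has finitely many orbits on its elements of each height;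
\item[(S4)] if $w\in P_{\mathcal A}$ has height $n\ge3$, there are $\lfloor n/2\rfloor$ pairwise disjoint pairs of pieces of $w$, each having a union in $\mathcal A$.
\end{itemize}
\end{definition}

The set of all pieces with $H=W$ is a system: (S1) and (S2) are empty conditions, (S3) is Lemma~\ref{lem:action}(a), and (S4) follows from \eqref{eq:union}. For Theorem~\ref{thm:main} only this system is needed.

\begin{proposition}\label{prop:system}
For every system $(\mathcal A,H)$, the groups $H$ and $H\cap N=\ker(\chi|_H)$ are of type $\mathrm F_\infty$.
\end{proposition}

The proof occupies the next three sections, in which a system is fixed. For $m\ge1$ let $P^{(m)}$ be the set of $v\in P_{\mathcal A}$ with $\mathrm{ht}(v)\ge m$. By (S2) it is upward closed in $P$, so intervals $[v,w]$ between its elements are the same as in $P$. By (S3) and Lemma~\ref{lem:cofinal} it contains $c_n$ for large $n$ and is directed. Hence $|P^{(m)}|$ is contractible.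

\section{The complex of good chains}\label{sec:Y}

The contractible complex $|P^{(m)}|$ is too large in two ways, as the system of all pieces shows. Fix $v$ of height $j$.

\emph{Too many orbits.} Let $w_k$ have one coordinate $\{A_0(2^k),1\}\in\mathcal S$ over $v$ (cut at $1$, then cut $[0,1]$) and the others empty. By Lemma~\ref{lem:order} the stabilizer of $v$ permutes coordinates and multiplies them by powers of $2$, which preserves the ratio $1+2^{-k}$ of the two points. So the edges $v<w_k$ lie in distinct $W$-orbits although all $w_k$ have height $j+2$. Keeping only elementary pairs removes this defect.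

\emph{Too small stabilizers.} Let $w$ have all coordinates $\{1\}$ over $v$. An element fixing $v$ and $w$ has all $k_i=0$, so the stabilizer of the edge is finite, $\chi$ vanishes on it, and the $W$-orbit of the edge splits into infinitely many $N$-orbits. Keeping only good pairs removes this defect.

For $m\ge2$ let $Y_m\subset|P^{(m)}|$ consist of the chains $v_0<\dots<v_k$ with $(v_0,v_k)$ good. By Lemma~\ref{lem:good} it is a subcomplex; it contains all vertices and is $H$-invariant. The lower bound on the height pays for the restriction to good pairs: an element of height $1$ forms a good pair only with itself and would be an isolated vertex, while for $\mathrm{ht}(v)\geq m$ an elementary pair fails to be good only if it cuts at least $m$ pieces.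

\begin{proposition}\label{prop:Yconn}
For $m\ge2$ the complex $Y_m$ is $(m-2)$-connected.
\end{proposition}

\begin{proof}
Let $Z_\ell$ consist of $Y_m$ and all chains with $\mathrm{ht}(v_k)-\mathrm{ht}(v_0)\le\ell$. Then $Z_0=Y_m$, and the union is the contractible complex $|P^{(m)}|$. The simplices of $Z_\ell$ not in $Z_{\ell-1}$ are the chains with least element $v$ and greatest element $w$, where $(v,w)$ is a pair that is not good and has height difference $\ell$. So $Z_\ell$ is the union of $Z_{\ell-1}$ and the cones $B_{v,w}=|[v,w]|$ for such pairs. A chain in $[v,w]$ lies in $Z_{\ell-1}$ exactly when it does not contain both $v$ and $w$; thus $B_{v,w}\cap Z_{\ell-1}$ is the join of the two points $v,w$ with $|I|$, where $I=\{u:v<u<w\}$. A simplex outside $Z_{\ell-1}$ determines its pair, so different $B_{v,w}$ meet inside $Z_{\ell-1}$. By Lemma~\ref{lem:filtration} it suffices to show that $\Sigma|I|$ is $(m-2)$-connected whenever $(v,w)$ is not good.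

\emph{Case 1: $w$ is not elementary over $v$.} Let $E$ be the set of $e$ with $v<e\le w$ and $e$ elementary over $v$; then $E\subset I$. Let $v<u\le w$, with coordinates $z_i$ over $v$. By Lemma~\ref{lem:order} and Corollary~\ref{cor:elementary}(b), $\{e\in E:e\le u\}$ is the product of the face posets (with empty face) of the paths on $K(z_i)$, with the bottom element removed. This is the face poset of the join of the paths. Some $z_i$ is nonempty, so some factor is contractible and the join is contractible. Theorem~\ref{thm:quillen}, applied to the inclusion $E\to I$, gives $|I|\simeq|E|$, and $|E|$ is contractible by the case $u=w$. So $\Sigma|I|$ is contractible. This is the one place where Proposition~\ref{prop:K} is needed: if some $K(z)$ had a gap, the path would be disconnected.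

\emph{Case 2: $w$ is elementary over $v$ and no coordinate is empty.} Then $[v,w]$ is Boolean of rank $\rho=\sum|z_i|\ge\mathrm{ht}(v)\ge m\ge2$. So $|I|\cong S^{\rho-2}$, and $\Sigma|I|\cong S^{\rho-1}$ is $(m-2)$-connected.
\end{proof}

Let $Y_m^{\le n}$ be the full subcomplex of $Y_m$ on the vertices of height at most $n$.

\begin{lemma}\label{lem:orbits}
Both $H$ and $H\cap N$ act on $Y_m^{\le n}$ rigidly and cocompactly, with stabilizers of type $\mathrm F_\infty$.
\end{lemma}

\begin{proof}
The vertices of a simplex have distinct heights, and heights are preserved, so the action is rigid. The stabilizer of a simplex is a subgroup of some $\mathbb Z\wr S_j$ by Lemma~\ref{lem:action}(b), hence of type $\mathrm F_\infty$.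

By (S3) there are finitely many $H$-orbits of vertices $v_0$. Fix $v_0=\{p_1,\dots,p_j\}$. By (S1) the $y_{p_i}$ lie in $H$; they fix $v_0$, and $y_{p_i}$ applies $D$ to the $i$th coordinate over $v_0$. Since $D$ has three orbits on elementary elements, there are at most $3^j$ orbits of elements $w$ elementary over $v_0$, and each $[v_0,w]$ is finite. So there are finitely many $H$-orbits of simplices with least vertex in $Hv_0$.

Let $\sigma=(v_0<\dots<v_k)$ be a simplex and $p$ a piece common to $v_0$ and $v_k$. By Lemma~\ref{lem:good}, $p$ is a piece of every $v_i$, so by Lemma~\ref{lem:action}(c) and (S1), $y_p$ lies in the stabilizer $H_\sigma$ and $\chi(y_p)=1$. For $f\in H$ we have $f y_p^{-\chi(f)}\in H\cap N$ and $f\sigma=fy_p^{-\chi(f)}\sigma$. So $H$ and $H\cap N$ have the same orbits of simplices.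
\end{proof}

The last paragraph uses only that the image of $y_p$ generates the abelianization of $V(G)$, which was proved in Lemma~\ref{lem:chi} without (K1); that this cyclic group is infinite is what makes the statement for $N$ independent of the one for $V(G)$.

\section{Lower links}\label{sec:links}

The complex $Y_m$ is highly connected but not cocompact; $Y_m^{\le n}$ is cocompact. To compare them we study how a vertex $w$ of height $n$ is attached to $Y_m^{\le n-1}$. Its \emph{lower link} is its link in $Y_m^{\le n}$: the chains $v_0<\dots<v_k<w$ in $P^{(m)}$ with $(v_0,w)$ good. By Lemma~\ref{lem:good} this is the order complex of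
\[
Q(w)=\{v\in P_{\mathcal A}:v<w,\ \mathrm{ht}(v)\ge m,\ (v,w)\text{ good}\}
\subset Q^+(w)=\{v\in P_{\mathcal A}:v<w,\ w\text{ elementary over }v\}.
\]
We describe $Q^+(w)$ as the face poset of a simplicial complex, show that this complex is highly connected because there is much room to merge disjoint pairs, and note that $Q(w)$ contains its low-dimensional part.

\subsection*{Merges and blocks}
A \emph{merge} is an element $u\in P_{\mathcal A}$ with $u<w$ and $\mathrm{ht}(u)=n-1$. Over $u$, the element $w$ has one coordinate $\{2^k\}$, which by \eqref{eq:shift} we may take to be $\{1\}$, and the others are empty. So $u\in Q^+(w)$, and $u$ arises from $w$ by replacing two pieces $p,q$ by a union $r=[\psi]$ of $(p,q)$, the \emph{merged piece}. The set $\{p,q\}$ is the \emph{support} of $u$. The order of the pair is determined by $u$: $p$ is the piece whose carrier contains $\psi(0^+)$, and $D$ fixes $0^+$.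

Let $v\in Q^+(w)$. A piece $[\varphi]$ of $v$ with nonempty coordinate $z$ is a \emph{block}, a $2$-block or a $3$-block according to the size of its \emph{support} $\varphi_*z\subset w$. Different blocks have disjoint supports, and the other pieces of $v$ are the pieces of $w$ in no support. Let $\mu(v)$ be the set of merges in $[v,w]$, the coatoms of this Boolean lattice; they are obtained by deleting one point from one coordinate, so $|\mu(v)|=n-\mathrm{ht}(v)$. A $2$-block contributes one merge, with the same support and with the block as merged piece. For a $3$-block normalize $\varphi$ so that $z=\{1,2\}$, and let $p,q,r$ be the pieces of $w$ with carriers $\varphi[0,1]^\wedge$, $\varphi[1,2]^\wedge$, $\varphi[2,\infty]^\wedge$. It contributes a merge with ordered support $(p,q)$ and merged piece $[\varphi\gamma]$, $\gamma$ a chart of $[0,2]$, and a merge with ordered support $(q,r)$ and merged piece $[\varphi\gamma']$, $\gamma'$ a chart of $[1,\infty]$. In particular the supports of the merges in $\mu(v)$ have the same union as the supports of the blocks.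

\begin{lemma}\label{lem:mu}
The sets $\mu(v)$, $v\in Q^+(w)$, are the simplices of a simplicial complex $\mathcal M(w)$ whose vertices are the merges, and $v\mapsto\mu(v)$ is an order-reversing bijection onto its face poset. The lower link of $w$ is the barycentric subdivision of the subcomplex $\{\mu(v):v\in Q(w)\}$.
\end{lemma}

\begin{proof}
\emph{Injectivity.} Let $\mu(v)=\mu(v')$. A merge in this set whose support meets no other support comes from a $2$-block of both $v$ and $v'$, namely its merged piece. The other merges come in overlapping pairs with ordered supports $(p,q)$, $(q,r)$, and such a pair comes from $3$-blocks $[\varphi]$ of $v$ and $[\varphi']$ of $v'$, both normalized as above with the same $p,q,r$. Equality of the first merged pieces means $\varphi'\gamma=\varphi\gamma D^l$ on $X$ for some $l$. Both $\varphi$ and $\varphi'$ map $[0,1]^\wedge$ onto $U_p$, so with $t=\gamma^{-1}1\in(0,\infty)$ the injective map $\varphi\gamma$ takes both $[0,t]^\wedge$ and $D^l[0,t]^\wedge$ onto $U_p$. Hence $2^lt=t$, $l=0$, and $\varphi'=\varphi$ on $[0,2]^\wedge$. Equality of the second merged pieces gives $\varphi'\gamma'=\varphi\gamma'D^{l'}$; both maps send $[1,2]^\wedge$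 onto $U_q$, and the same argument with $t'=\gamma'^{-1}2$ gives $l'=0$ and $\varphi'=\varphi$ on $[1,\infty]^\wedge$. So $\varphi=\varphi'$. The remaining pieces of $v$ and $v'$ are the pieces of $w$ in no support. Thus $v=v'$.

\emph{Order.} In the Boolean lattice $[v,w]\subset P_{\mathcal A}$, every nonempty set of coatoms is the set of coatoms above some $u<w$, and $u\in Q^+(w)$ by Lemma~\ref{lem:good}. So the sets $\mu(v)$ are closed under passing to nonempty subsets, and $\mu(u)=\{u\}$ for a merge $u$. If $v\le v'$ then $\mu(v')\subset\mu(v)$. Conversely, if $\mu(v')\subset\mu(v)$, take $u\in[v,w]$ with $\mu(u)=\mu(v')$; then $v'=u\ge v$. Finally $Q(w)$ is upward closed in $Q^+(w)$ by Lemma~\ref{lem:good}, so it corresponds to a subcomplex.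
\end{proof}

\begin{lemma}\label{lem:join}
Let $s$ be a simplex of $\mathcal M(w)$ or the empty set, and let $B$ be a nonempty finite set of merges whose supports are pairwise disjoint and disjoint from the supports of the members of $s$. Then $s\cup B$ is a simplex.
\end{lemma}

\begin{proof}
Let $s=\mu(v)$, with $v=w$ if $s=\varnothing$. The pieces in the supports of the members of $B$ lie in no block support, so they are pieces of $v$. Replace each such pair by the merged piece of the corresponding member of $B$. Each piece of the result $v^*$ is a piece of $v$ or of a member of $B$, so $v^*\in P_{\mathcal A}$. The element $w$ is elementary over $v^*$; the blocks are those of $v$ and one $2$-block for each member of $B$. Hence $\mu(v^*)=s\cup B$.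
\end{proof}

\begin{lemma}\label{lem:Mconn}
If $\lfloor n/2\rfloor\ge2d+3$ with $d\ge0$, then $\mathcal M(w)$ is $d$-connected.
\end{lemma}

The case $d=0$ shows the idea. By (S4) there are three merges with disjoint supports, spanning a simplex. The support of any merge $u$ has two elements, so it misses the support of one of the three, and $u$ is joined to it by an edge. In general we push a sphere into such a simplex.

\begin{proof}
By (S4) there is a set $B_0$ of $\lfloor n/2\rfloor$ merges with pairwise disjoint supports; by Lemma~\ref{lem:join} it is a simplex. The support of any merge meets the supports of at most two members of $B_0$. By simplicial approximation it suffices to show that a simplicial map $f\colon\mathcal K\to\mathcal M(w)$ from a triangulated sphere of dimension at most $d$ is null-homotopic. For a simplex $s$ of $\mathcal K$ the image $f(s)$ has at most $d+1$ vertices, and $2(d+1)<|B_0|$, so we can choose $b(s)\in B_0$ with support disjoint from the supports of all vertices of $f(s)$. Choose also a vertex $\nu(s)$ of $s$.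

The vertices of the barycentric subdivision $\mathcal K'$ are the simplices $s$ of $\mathcal K$. The map $\nu\colon\mathcal K'\to\mathcal K$ is simplicial, since a chain $s_0<\dots<s_k$ goes into $s_k$, and it is homotopic to the identity along straight lines in the simplices of $\mathcal K$. The map $b\colon\mathcal K'\to B_0$ is simplicial into a simplex, hence null-homotopic. Triangulate $\mathcal K'\times[0,1]$ by the simplices
\[
(s_0,0),\dots,(s_i,0),(s_i,1),\dots,(s_k,1),\qquad s_0<\dots<s_k,\ 0\le i\le k,
\]
and their faces, and send $(s,0)\mapsto f\nu(s)$, $(s,1)\mapsto b(s)$. The image of the displayed simplex lies in $f(s_i)\cup\{b(s_i),\dots,b(s_k)\}$, because $\nu(s_j)\in s_i$ for $j\le i$. For $j\ge i$ we have $f(s_i)\subset f(s_j)$, so the support of $b(s_j)$ misses the supports of the vertices of $f(s_i)$. By Lemma~\ref{lem:join} the union is a simplex. So the map is simplicial and $f\simeq f\nu\simeq b$.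
\end{proof}

\begin{lemma}\label{lem:link}
Let $d\ge0$, $m=d+2$ and $n\ge4d+6$. The lower link in $Y_m$ of a vertex $w$ of height $n$ is $d$-connected.
\end{lemma}

\begin{proof}
Let $\mu(v)$ have at most $d+2$ vertices. Then $\mathrm{ht}(v)\ge n-d-2\ge3d+4\ge m$. The supports contain at most $2d+4<n$ pieces of $w$, so $v$ and $w$ share a piece. Hence $v\in Q(w)$. So the subcomplex of Lemma~\ref{lem:mu} contains the $(d+1)$-skeleton of $\mathcal M(w)$, which is $d$-connected by Lemma~\ref{lem:Mconn}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of Proposition~\ref{prop:system}]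
Let $d\ge0$, $m=d+2$ and $Y=Y_m$. Distinct vertices of the same height are not comparable, so a simplex of $Y^{\le n}$ has at most one vertex of height $n$. Thus $Y^{\le n}$ is the union of $Y^{\le n-1}$ and the cones with apex $w$ over the lower links of the vertices $w$ of height $n$; each cone meets $Y^{\le n-1}$ in the lower link, and different cones meet inside $Y^{\le n-1}$. For $n\ge4d+6$ the lower links are $d$-connected by Lemma~\ref{lem:link}, and $Y$ is $d$-connected by Proposition~\ref{prop:Yconn}. Lemma~\ref{lem:filtration}, applied to $Z_\ell=Y^{\le4d+5+\ell}$, shows that $Y^{\le4d+5}$ is $d$-connected. By Lemma~\ref{lem:orbits} and Theorem~\ref{thm:brown}, $H$ and $H\cap N$ are of type $\mathrm F_{d+1}$. As $d$ is arbitrary, they are of type $\mathrm F_\infty$.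
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:system} to the system of all pieces with $H=W$. By Proposition~\ref{prop:W}, $H=V(G)$ and $H\cap N=N$.
\end{proof}

\section{Normal subgroups and order-preserving subgroups}\label{sec:B}

\subsection*{Proof of Theorem~\ref{thm:more}(1)}
Let $K\ne1$ be normal in $V(G)$. Suppose $K\cap N=1$. Then $[K,N]\le K\cap N=1$, so $K$ centralizes $N$, which contains $[V,V]=V$ and hence all $x_s$. The map $x$ fixes only $0^\infty$ and $1^\infty$: the equation $00\xi=0\xi$ forces $\xi=0^\infty$, the equation $1\xi=11\xi$ forces $\xi=1^\infty$, and $01\xi\ne10\xi$. So the set of points moved by $x_s$ is $C_s$ minus two points, with closure $C_s$. An element commuting with $x_s$ preserves this closure. Hence each $k\in K$ preserves every cone, and $k=1$, a contradiction. So $K\cap N$ is a nontrivial normal subgroup of $N$, and $N\le K$ by (K2). Therefore $K=\chi^{-1}(j\mathbb Z)$ for some $j\ge0$: either $K=N$ or $K$ has finite index in $V(G)$. In both cases $K$ is of type $\mathrm F_\infty$ by Theorem~\ref{thm:main}.\hfill$\square$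

\subsection*{Cuts and arcs}
For part (2) we build systems from pieces whose parametrizations are monotone. A \emph{cut} is a positive rational or the symbol $*$, where $*^+=0^+$ and $*^-=\infty^-$. For a cut $a$ let $<_a$ be the linear order on $X$ that starts at $a^+$ and ends at $a^-$: $<_*$ is the order $<$ of $X$, and for rational $a$ the order $<_a$ puts $[a,\infty]^\wedge$ before $[0,a]^\wedge$ and agrees with $<$ on each. For cuts $a\ne b$ the \emph{arc} $I(a,b)\neq X$ is the clopen set $\{\xi:\xi\le_ab^-\}$, ordered by $<_a$. The set determines $a$, and so its order: for a cut $c\ne a$ we have $c^-<_ac^+$, so $a$ is the only cut with $a^+$ inside and $a^-$ outside. We need four facts.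
\begin{itemize}
\item[(i)] A triple is positive if and only if a cyclic permutation of it is $<_a$-increasing. Hence for $\xi\ne\eta$: $\xi<_a\eta$ if and only if $\xi=a^+$ or $(a^+,\xi,\eta)$ is positive. This holds because moving an initial segment of a linear order to the end permutes increasing triples cyclically.
\item[(ii)] The pairs $(a^-,a^+)$ are exactly the pairs $(\xi,\eta)$ of distinct points with no positive triple $(\xi,\zeta,\eta)$. For $\xi<\eta$ the condition says that no point lies between, so that $\xi,\eta$ have the same underlying real point; for $\xi>\eta$ it says that nothing is above $\xi$ or below $\eta$.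
\item[(iii)] A bijection of $X$ that is increasing from $<_a$ to $<_{a'}$ preserves the cyclic order, by (i). Conversely, if $f$ preserves the cyclic order, then by (ii) it permutes the cuts, $f(a^\pm)=a'^\pm$, and by (i) it is increasing from $<_a$ to $<_{a'}$.
\item[(iv)] For cuts $c\ne a$, the order $<_c$ arises from $<_a$ by moving $I(a,c)$ to the end: $(c^+,\xi,\eta)$ is positive if and only if $c^+<_a\xi<_a\eta$, or $\xi<_a\eta<_ac^+$, or $\eta<_ac^+<_a\xi$. Consequently, if $c,e$ are cuts with $c^+\le_ae^-$ and the $<_a$-interval from $c^+$ to $e^-$ is not $X$, then $c\ne e$ and the interval is $I(c,e)$ with its order. (For $c=a$ this is the definition; for $c\ne a$ the interval is an initial segment for $<_c$ that omits $c^-$.)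
\end{itemize}

Let $\mathcal A_T$ be the set of pieces $[\varphi]$ whose carrier is an arc and for which $\varphi$ is increasing from $(X,<)$ to the arc; this does not depend on the representative, as $D$ is increasing. Let $\mathcal A_F\subset\mathcal A_T$ consist of the pieces whose carrier does not contain both $0^+$ and $\infty^-$. Such a carrier $I(a,b)$ is an interval of $(X,<)$ with the order $<$: for $a=*$ by definition, and for rational $a$ because an initial segment for $<_a$ that leaves $[a,\infty]^\wedge$ contains $\infty^-$ and $0^+$.

\begin{lemma}\label{lem:FT}
The pairs $(\mathcal A_T,W_T)$ and $(\mathcal A_F,W_F)$ are systems.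
\end{lemma}

\begin{proof}
(S1) Let $p=[\varphi]\in\mathcal A_T$ have carrier $I(a,b)$ and let $f\in W_T$. By (iii), $f$ maps $I(a,b)$ increasingly onto $I(a',b')$, so $[f\varphi]\in\mathcal A_T$. Elements of $W_F$ fix $0^+$ and $\infty^-$, so they preserve $\mathcal A_F$. The map $y_p$ is increasing on the initial segment $I(a,b)$ of $(X,<_a)$ and the identity elsewhere, so it is $<_a$-increasing and lies in $W_T$ by (iii). If $p\in\mathcal A_F$, it is increasing on an interval of $(X,<)$ and the identity elsewhere, so it lies in $W_F$.

(S2) Let $J=[c,c']$ be an interval of $z$. Then $\varphi(\widehat J)$ is the $<_a$-interval from $\varphi(c^+)$ to $\varphi(c'^-)$. If $c=0$ then $\varphi(c^+)=a^+$. Otherwise $\varphi(c^-)<_a\varphi(c^+)$ with no point between, so by (i) and (ii) $\varphi(c^+)=e^+$ for a cut $e$. In the same way $\varphi(c'^-)$ is $b^-$ if $c'=\infty$, and otherwise is the lower point $e'^-$ of an adjacent pair. The interval lies in $I(a,b)\ne X$, so by (iv) it is an arc with the order $<_a$, and $\varphi\gamma_J$ is increasing. The carrier shrinks, so membership in $\mathcal A_F$ persists.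

(S3) The element $c_1$ has carriers $I(*,1)$ and $I(1,*)$ and lies in $P_{\mathcal A_F}$. Let $v\in P_{\mathcal A_T}$ have height $j$. Choose a piece $p_1$ of $v$, with carrier $I(a_1,b_1)$; if $v\in P_{\mathcal A_F}$, choose the one containing $0^+$, so that $a_1=*$. Any other carrier $I(c,e)$ omits $a_1^+$. By (iv) it is then contained in the part of $X$ from $c^+$ on, where $<_c$ and $<_{a_1}$ agree, so it is a $<_{a_1}$-interval with the same order. Number the pieces $p_1,\dots,p_j$ so that the carriers are consecutive for $<_{a_1}$. If $v'$ is another element of height $j$, numbered in this way, then $f=\varphi'_i\varphi_i^{-1}$ on $U_{p_i}$ is increasing from $<_{a_1}$ to $<_{a_1'}$ and maps $v$ to $v'$. So $f\in W_T$, and $f\in W_F$ if $a_1=a'_1=*$.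

(S4) With this numbering and $n\ge3$, take the pairs $(p_{2i-1},p_{2i})$, $2i\le n$, and the unions \eqref{eq:union}. The map $\psi$ is increasing onto the union of two consecutive carriers, a $<_{a_1}$-interval from some $c^+$ to some $e^-$ that is not $X$. By (iv) it is an arc with the order $<_{a_1}$. In the case of $\mathcal A_F$ it is a proper interval of $(X,<)$, so it does not contain both $0^+$ and $\infty^-$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:more}(2)}
The finiteness statements follow from Lemma~\ref{lem:FT} and Proposition~\ref{prop:system}. The maps $x_s$ and $y_s$ lie in $V(G)$ and preserve the order: $x$ matches the prefix codes $00<01<1$ and $0<10<11$ in order, and $y=D$. So $\langle x_s,y_s\rangle\le W_F$. Conversely, write $f\in W_F$ as $f=v\psi^{-1}$ with $v\in V$ and $\psi\in\langle y_s\rangle$ by Proposition~\ref{prop:W}. Then $v=f\psi$ preserves the order, so $v\in F=\langle x_s\rangle$ by (K4), and $f\in\langle x_s,y_s\rangle$.\hfill$\square$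

\begin{thebibliography}{9}

\bibitem{Brown}
Brown, \emph{J. Pure Appl. Algebra} \textbf{44} (1987).

\bibitem{Geoghegan}
Geoghegan, \emph{Topological Methods in Group Theory}.

\bibitem{LZ}
Yash Lodha and Matthew C. B. Zaremsky, \emph{The BNSR-invariants of the Lodha-Moore groups, and an exotic simple group of type $\mathrm{F}_\infty$}, arXiv:2007.12518 (2020).

\bibitem{Quillen}
Quillen, \emph{Adv. Math.} \textbf{28} (1978).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
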